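\title{Symmetric F-nef divisors on $\overline{\mathrm M}_{0,n}$ that are not $G$-base-point-free}

\begin{abstract}
Moon and Swinarski conjectured that for every integral $S_n$-invariant F-nef divisor $D$ on $\overline{\mathrm M}_{0,n}$ the divisor $2D$ is $G$-base-point-free, that is, base-point-free already through the sections attached to regular multigraphs. We show that this fails for every $n\ge 3^{11}-1=177146$: there is such a $D$ none of whose positive multiples is $G$-base-point-free. The proof combines an explicit F-nef divisor on $\overline{\mathrm M}_{0,12}$, built from a Hadamard matrix of order $12$, with an extension theorem: every integral F-nef divisor on $\overline{\mathrm M}_{0,N}$ is the restriction of an integral $S_n$-invariant F-nef divisor on $\overline{\mathrm M}_{0,n}$ for all $n\ge 3^{N-1}-1$. As a consequence, the $S_n$-invariant F-conjecture for all $n$ is equivalent to the F-conjecture for all $N$.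
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{F-nef divisors}
Let $n\ge4$ and $[n]=\{1,\dots,n\}$. The moduli space $\overline{\mathrm M}_{0,n}$ of stable $n$-pointed curves of genus $0$ is smooth and projective over $\operatorname{Spec}\mathbb Z$, of relative dimension $n-3$. Its geometric points are trees of projective lines with $n$ distinct smooth marked points such that every component carries at least three special points (nodes or markings). The group $S_n$ acts by permuting the markings. An \emph{integral divisor} is an element of $\operatorname{Pic}(\overline{\mathrm M}_{0,n})$.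

A node of a stable curve separates the markings into two sets $I$ and $I^c$ with $2\le|I|\le n-2$. The curves that have a node separating $I$ from $I^c$ form a prime divisor $B_I=B_{I^c}$; its general point is a curve with two components. For $2\le i\le\lfloor n/2\rfloor$ let $B_i$ be the sum of the distinct prime divisors $B_I$ with $\min(|I|,|I^c|)=i$, each counted once. The classes $B_2,\dots,B_{\lfloor n/2\rfloor}$ form a basis of $\mathrm N^1(\overline{\mathrm M}_{0,n})^{S_n}_{\mathbb Q}$.

An \emph{F-curve} is an irreducible component of the locus of curves with at least $n-4$ nodes, and a divisor $D$ is \emph{F-nef} if $D\cdot F\ge0$ for every F-curve $F$. This is a finite list of linear inequalities, and every nef divisor satisfies it. The \emph{F-conjecture} for $\overline{\mathrm M}_{0,n}$ is the converse, that every F-nef $\mathbb Q$-divisor is nef; the \emph{$S_n$-invariant F-conjecture} is the same statement for $S_n$-invariant divisors. A direct way to prove that $D$ is nef is to exhibit enough sections of a multiple of $D$ to see that it is base-point-free. For invariant divisors there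 is a supply of sections whose zero loci are completely explicit.

\subsection{Graph sections and the conjecture}
Let $X=(\mathbb P^1)^n/\!/\mathrm{SL}_2$ be the GIT quotient for the symmetric linearization $\mathcal O(1,\dots,1)$, and let $\pi:\overline{\mathrm M}_{0,n}\to X$ be the natural birational morphism (Kapranov's model). With coordinates $[x_i:y_i]$ on the $i$-th factor put $[ij]=x_iy_j-x_jy_i$. If $\Gamma$ is a $k$-regular loopless multigraph on $[n]$, then $s_\Gamma=\prod_{\{i,j\}\in E(\Gamma)}[ij]$ is an $\mathrm{SL}_2$-invariant section of $\mathcal O(k,\dots,k)$, and $\operatorname{div}(s_\Gamma)$ is a Cartier divisor on $X$. Let $e_\Gamma(I)$ be the number of edges of $\Gamma$ with both ends in $I$. When the points indexed by $I$ collide, exactly the factors counted by $e_\Gamma(I)$ vanish, and the pullback is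
\begin{equation}\label{eq:pullback}
\pi^*\operatorname{div}(s_\Gamma)=\sum_{\{I,I^c\}}e_\Gamma(I)\,B_I ,
\end{equation}
where each prime boundary divisor occurs once and $I$ is a smaller side, $2\le|I|\le n/2$. (If $|I|=n/2$, regularity gives $e_\Gamma(I)=e_\Gamma(I^c)$.) For the complete graph $K_n$, which is $(n-1)$-regular, put $D_2=\operatorname{div}(s_{K_n})$; then $\pi^*D_2=\sum_{i\ge2}\binom i2B_i$. Every $S_n$-invariant class can therefore be written uniquely as
\begin{equation}\label{eq:ca}
D=c\,\pi^*D_2-\sum_{i=3}^{\lfloor n/2\rfloor}a_iB_i,\qquad c,a_i\in\mathbb Q .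
\end{equation}
For example, for $n=12$,
\[
\tfrac1{11}(4B_2+12B_3+13B_4+18B_5+16B_6)=\tfrac4{11}\pi^*D_2-B_4-2B_5-4B_6 .
\]

Put $k=c(n-1)$ and suppose that $k\in\mathbb Z_{\ge0}$ and all $a_i\in\mathbb Z$. For a $k$-regular loopless multigraph $\Gamma$ on $[n]$ the divisor
\[
Z_\Gamma=\pi^*\operatorname{div}(s_\Gamma)-\sum_{i=3}^{\lfloor n/2\rfloor}a_iB_i
\]
lies in the class of $D$. We call $\Gamma$ \emph{admissible} for $D$ if $Z_\Gamma$ is effective, that is, if $e_\Gamma(I)\ge a_{|I|}$ whenever $3\le|I|\le n/2$. The \emph{$G$-linear system} $|D|_G\subseteq|D|$ is spanned by the $Z_\Gamma$ with $\Gamma$ admissible; we set $|D|_G=\emptyset$ if no $\Gamma$ is admissible, if $k\notin\mathbb Z_{\ge0}$, or if some $a_i\notin\mathbb Z$. The divisor $D$ is \emph{$G$-base-point-free} if $|D|_G\neq\emptyset$ and the base locus $\bigcap_{\Gamma\text{ admissible}}Z_\Gamma$ is empty in $\overline{\mathrm M}_{0,n}$ over $\mathbb Z$, that is, in every characteristic. This implies that $D$ is base-point-free. The following conjecture was posed by Moon and Swinarski \cite{MS}.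

\begin{quote}
\textbf{Conjecture.} \emph{For every $n\ge4$ and every integral $S_n$-invariant F-nef divisor $D$ on $\overline{\mathrm M}_{0,n}$, the divisor $2D$ is $G$-base-point-free. In particular, $2D$ is base-point-free.}
\end{quote}

There are good reasons to expect a positive answer. It is known by computer that $2D$ is $G$-base-point-free for all such $D$ when $n\le16$, and that $D$ itself is when $n\le11$ or $n=13$. The factor $2$ removes parity constraints such as the one that a $k$-regular graph on $n$ vertices needs $kn$ even. Finally, the most visible linear obstructions to $G$-base-point-freeness are exactly the F-inequalities (Example~\ref{ex:four}).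

\subsection{Results}
The conjecture is false for large $n$.

\begin{theorem}\label{thm:A}
Let $n\ge3^{11}-1=177146$. There are an integral $S_n$-invariant F-nef divisor $D$ on $\overline{\mathrm M}_{0,n}$ and a nonempty closed boundary stratum $W$, of codimension $11$ and meeting every fiber over $\operatorname{Spec}\mathbb Z$, such that for every integer $t\ge1$ either $|tD|_G=\emptyset$ or $W$ lies in the base locus of $|tD|_G$. Hence no $tD$ is $G$-base-point-free.
\end{theorem}

We make no claim that the bound $177146$ is optimal. The remaining results are stated over an algebraically closed field. Let $Y$ be a set with $N\ge4$ elements, regarded as the set of markings of $\overline{\mathrm M}_{0,N}=\overline{\mathrm M}_{0,Y}$, and let $[n]=\bigsqcup_{i\in Y}A_i$ be a partition into nonempty sets. An \emph{attaching map} $\iota:\overline{\mathrm M}_{0,Y}\to\overline{\mathrm M}_{0,n}$ glues, for each $i$ with $|A_i|\ge2$, a fixed stable curve marked by $A_i$ and one further point to the $i$-th marking; if $|A_i|=1$, the $i$-th marking is renamed.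

\begin{theorem}\label{thm:B}
Let $N\ge4$ and $n\ge3^{N-1}-1$. For every integral F-nef divisor $\Delta$ on $\overline{\mathrm M}_{0,N}$ there are an integral $S_n$-invariant F-nef divisor $D$ on $\overline{\mathrm M}_{0,n}$ and an attaching map $\iota$ with $\iota^*D\sim\Delta$.
\end{theorem}

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(i)] The $S_n$-invariant F-conjecture for all $n$ is equivalent to the F-conjecture for all $\overline{\mathrm M}_{0,N}$.
\item[(ii)] The statement ``$2D$ is base-point-free for every integral $S_n$-invariant F-nef divisor $D$, for all $n$'' is equivalent to the statement ``$2\Delta$ is base-point-free for every integral F-nef divisor $\Delta$ on $\overline{\mathrm M}_{0,N}$, for all $N$'', and it implies the F-conjecture for all $N$.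
\end{enumerate}
\end{corollary}

Thus the last clause of the Conjecture, plain base-point-freeness of $2D$, is at least as hard as the full F-conjecture. We do not decide it. What fails in Theorem~\ref{thm:A} is not special to graphs: no effective sum of boundary divisors can avoid $W$.

\begin{theorem}\label{thm:D}
Let $D$ and $W$ be the divisor and the stratum constructed in the proof of Theorem~\ref{thm:A}, and let $t\ge1$ be an integer. Every effective $\mathbb Q$-combination $E$ of boundary divisors with $E\equiv tD$ contains $W$ in its support.
\end{theorem}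

Section~\ref{sec:cuts} translates F-nefness and admissibility into statements about functions on subsets and cuts of graphs. Section~\ref{sec:obs} finds a family of linear obstructions to $G$-base-point-freeness that contains the F-inequalities. Section~\ref{sec:twelve} constructs an F-nef function on twelve points, not symmetric, that violates one of them; geometrically it is an F-nef divisor on $\overline{\mathrm M}_{0,12}$ that is not an effective sum of boundary divisors. The first such divisor is due to Pixton \cite{Pixton}; his result is not used here. Section~\ref{sec:ext} removes the lack of symmetry by encoding subsets as numbers in base $3$, and Sections~\ref{sec:A} and~\ref{sec:geom} prove the theorems.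

\section{Split functions and cuts}\label{sec:cuts}

Let $Y$ be a finite set with $|Y|\ge4$. A \emph{split} of $Y$ is an unordered pair $\{J,Y\setminus J\}$ with $\emptyset\ne J\subsetneq Y$, and a \emph{split function} is a rational function $\beta$ on such $J$ with $\beta(J)=\beta(Y\setminus J)$. For a partition $P$ of $Y$ into four nonempty parts $P_1,\dots,P_4$ put
\[
E_\beta(P)=\beta(P_1P_2)+\beta(P_1P_3)+\beta(P_1P_4)-\sum_{i=1}^4\beta(P_i),
\]
where juxtaposition denotes union. The first three terms run over the three splits of the parts into two pairs, so $E_\beta(P)$ does not depend on the order of the parts. We call $\beta$ \emph{F-nef} if $E_\beta(P)\ge0$ for all $P$. A \emph{cut function} is a split function of the form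
\[
\operatorname{cut}_v(J)=\sum_{i\in J,\;j\notin J}v_{ij}
\]
for symmetric rational weights $v_{ij}$, $i\ne j\in Y$, of any sign. Cut functions form a vector space, and they are invisible to the F-inequalities:
\begin{equation}\label{eq:cutzero}
E_{\operatorname{cut}_v}(P)=0 .
\end{equation}
Indeed, two elements of the same part are separated by none of the seven splits, while two elements of different parts are separated by exactly two of the three pair splits and by exactly two of the four parts.

A function $u$ on $\{1,\dots,n-1\}$ is \emph{symmetric} if $u(y)=u(n-y)$. For positive integers with $p_1+p_2+p_3+p_4=n$ put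
\[
E_u(p)=u(p_1+p_2)+u(p_1+p_3)+u(p_1+p_4)-\sum_{i=1}^4u(p_i),
\]
and call $u$ \emph{F-nef} if $E_u(p)\ge0$ for all $p$. If $x=(x_i)_{i\in Y}$ are positive integers with sum $n$ and $x_J=\sum_{j\in J}x_j$, then $(u\circ x)(J)=u(x_J)$ is a split function on $Y$ with
\begin{equation}\label{eq:ux}
E_{u\circ x}(P)=E_u(x_{P_1},\dots,x_{P_4}).
\end{equation}
For $u(y)=y(n-y)$ the function $u\circ x$ is the cut function with weights $v_{ij}=x_ix_j$. One more symmetric function is used twice below.

\begin{lemma}\label{lem:h}
Let $h(y)=\min(y,n-y)$ and $p_1\le p_2\le p_3\le p_4$ with sum $n$. Then $E_h(p)=0$ if $p_4\ge n/2$, and $E_h(p)=\min(2p_1,\,n-2p_4)$ if $p_4\le n/2$.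
\end{lemma}

\begin{proof}
If $p_4\ge n/2$, all sums of $p_1,p_2,p_3$ are at most $n/2$; moreover $h(p_1+p_4)=p_2+p_3$ and $h(p_4)=p_1+p_2+p_3$. Both the pair terms and the single terms add up to $2(p_1+p_2+p_3)$. If $p_4\le n/2$, then $h(p_i)=p_i$ for all $i$, and $p_1+p_2\le p_3+p_4$, $p_1+p_3\le p_2+p_4$ give
$E_h(p)=(p_1+p_2)+(p_1+p_3)+\min(p_1+p_4,p_2+p_3)-n$. The two arguments of the minimum give $2p_1$ and $n-2p_4$.
\end{proof}

\subsection{F-curves}
The general member of an F-curve $F$ has one component with four special points, which move, while all other components have three. The four branches at that component define a partition $P$ of the markings into four nonempty parts, the \emph{type} of $F$, and every such partition occurs. We use the intersection formula of Keel--McKernan and Gibney--Keel--Morrison: $B_I\cdot F=1$ if $I$ is a union of two parts, $B_I\cdot F=-1$ if $I$ or $I^c$ is a part (necessarily of size at least $2$), and $B_I\cdot F=0$ otherwise. Consequently, for a split function $\beta$ on the set of markings \emph{that vanishes on singletons},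
\begin{equation}\label{eq:int}
\Big(\sum_{\{I,I^c\}}\beta(I)B_I\Big)\cdot F=E_\beta(P).
\end{equation}
It is inconvenient to carry the condition on singletons along, and \eqref{eq:cutzero} allows us to drop it. For a symmetric function $u$ put
\[
D_u=\sum_{i=2}^{\lfloor n/2\rfloor}b_iB_i,\qquad b_y=u(y)-u(1)\,\frac{y(n-y)}{n-1}\quad(1\le y\le n-1).
\]

\begin{lemma}\label{lem:Du}
An F-curve $F$ whose parts have sizes $p_1,\dots,p_4$ satisfies $D_u\cdot F=E_u(p)$. So $D_u$ is F-nef if and only if $u$ is. If $u$ is integer-valued and $(n-1)\mid u(1)$, then $D_u$ is integral.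
\end{lemma}

\begin{proof}
The split function $I\mapsto b_{|I|}$ vanishes on singletons and differs from $I\mapsto u(|I|)$ by a multiple of the cut function $|I|(n-|I|)$. Apply \eqref{eq:int} and \eqref{eq:cutzero}. Under the last hypothesis all $b_i$ are integers.
\end{proof}

\subsection{Admissible graphs}
For a multigraph $\Gamma$ on $[n]$ let $\delta_\Gamma(I)$ be the number of edges between $I$ and $I^c$; this is the cut function of the edge multiplicities. For an invariant class $D=\sum b_iB_i$, with $b_1=0$ and $b_{n-y}=b_y$, put
\[
\Phi_D(y)=b_2\,y(n-y)+2b_y\qquad(1\le y\le n-1).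
\]
Then $\Phi_{tD}=t\Phi_D$, and for $D=D_u$ we have $\Phi_D(y)=2u(y)+\kappa\,y(n-y)$ with $\kappa=b_2-2u(1)/(n-1)$.

\begin{lemma}\label{lem:mult}
Let $D$ be as in \eqref{eq:ca} with $k\in\mathbb Z_{\ge0}$ and all $a_i\in\mathbb Z$, and let $\Gamma$ be $k$-regular. The multiplicity of $B_I$ in $Z_\Gamma$ is $\frac12\big(\Phi_D(|I|)-\delta_\Gamma(I)\big)$. The graph $\Gamma$ is admissible if and only if $\delta_\Gamma(I)\le\Phi_D(|I|)$ for all $\emptyset\ne I\subsetneq[n]$, and equality always holds for $|I|=1$.
\end{lemma}

\begin{proof}
Comparing coefficients in \eqref{eq:ca} gives $c=b_2$ and $a_i=c\binom i2-b_i$; this formula gives $a_1=a_2=0$. Hence for $1\le i\le n/2$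
\[
ki-2a_i=c(n-1)i-ci(i-1)+2b_i=\Phi_D(i).
\]
Let $|I|\le n/2$. Counting edge ends in $I$ gives $k|I|=2e_\Gamma(I)+\delta_\Gamma(I)$, so $\frac12(\Phi_D(|I|)-\delta_\Gamma(I))=e_\Gamma(I)-a_{|I|}$. By \eqref{eq:pullback} this is the multiplicity of $B_I$ for $|I|\ge2$. It equals $e_\Gamma(I)\ge0$ for $|I|=2$ and $0$ for $|I|=1$. Both $\Phi_D(|I|)$ and $\delta_\Gamma(I)$ are unchanged when $I$ is replaced by $I^c$.
\end{proof}

Call an admissible $\Gamma$ \emph{tight} on $I$ if $\delta_\Gamma(I)=\Phi_D(|I|)$. Since $Z_\Gamma$ is supported on the boundary, a stable curve lies outside $Z_\Gamma$ exactly when $\Gamma$ is tight on the split of each of its nodes. So $G$-base-point-freeness asks, for each stable curve, for a graph whose cuts stay below $\Phi_D$ everywhere and reach it at the nodes.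

\begin{example}\label{ex:five}
Let $n=5$ and $D=bB_2$. The only type is $(1,1,1,2)$, with $D\cdot F=b+b+b-b=2b$; so for $D$ integral and F-nef, $2b\in\mathbb Z_{\ge0}$. Here $k=4b$, every $k$-regular graph is admissible, and tightness on $\{i,j\}$ means that $ij$ is not an edge. A stable curve has at most two nodes, with splits among $\{1,2\}$ and $\{3,4\}$ after relabeling. The cycle $1\,3\,2\,4\,5$, taken $2b$ times, is $4b$-regular and avoids the edges $12$ and $34$. So $D$ is $G$-base-point-free.
\end{example}

\section{Obstructions from balanced families of splits}\label{sec:obs}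

Let $[n]=\bigsqcup_{i\in Y}A_i$ with $|Y|\ge4$, $x_i=|A_i|\ge1$, and $A_J=\bigcup_{j\in J}A_j$. Put
\[
W=\bigcap_{i:\;x_i\ge2}B_{A_i}.
\]
Its points are obtained from a curve in $\overline{\mathrm M}_{0,Y}$ by gluing a stable curve marked by $A_i$ and one further point to the $i$-th marking whenever $x_i\ge2$. So $W\cong\overline{\mathrm M}_{0,Y}\times\prod_{x_i\ge2}\overline{\mathrm M}_{0,x_i+1}$ is a closed boundary stratum, nonempty in every characteristic, whose codimension is the number of $i$ with $x_i\ge2$.

If $Z_\Gamma$ does not contain $W$, then $\Gamma$ is tight on every $A_i$. Contracting each $A_i$ to a vertex and deleting loops, we obtain a multigraph on $Y$ with prescribed degrees $\Phi_D(x_i)$ and with cuts bounded by $\Phi_D(x_J)$. Any linear identity that expresses a sum of cuts through the degrees alone now becomes a necessary inequality for $\Phi_D$.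

A family $\mathcal S$ of splits of $Y$ is \emph{$\lambda$-balanced} if every pair of elements of $Y$ is separated by exactly $2\lambda$ members of $\mathcal S$. For a split function $\beta$ put
\[
\Lambda_{\mathcal S}(\beta)=\sum_{J\in\mathcal S}\beta(J)-\lambda\sum_{i\in Y}\beta(\{i\}).
\]
Both $\sum_{J\in\mathcal S}\operatorname{cut}_v(J)$ and $\lambda\sum_i\operatorname{cut}_v(\{i\})$ equal $2\lambda\sum_{\{i,j\}}v_{ij}$, so
\begin{equation}\label{eq:Lzero}
\Lambda_{\mathcal S}(\operatorname{cut}_v)=0 .
\end{equation}

\begin{proposition}\label{prop:obs}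
Let $\mathcal S$ be a balanced family of splits of $Y$ and let $u$ be a symmetric function with $\Lambda_{\mathcal S}(u\circ x)<0$. Then for every integer $t\ge1$ and every graph $\Gamma$ admissible for $tD_u$, the divisor $Z_\Gamma$ contains some $B_{A_i}$ with $x_i\ge2$, and hence contains $W$.
\end{proposition}

\begin{proof}
Let $\Phi=\Phi_{D_u}$. The function $\Phi\circ x-2(u\circ x)$ is a multiple of the cut function $x_J(n-x_J)$, so $\Lambda_{\mathcal S}(\Phi\circ x)=2\Lambda_{\mathcal S}(u\circ x)<0$ by \eqref{eq:Lzero}. Suppose that $Z_\Gamma$ contains no $B_{A_i}$ with $x_i\ge2$. By Lemma~\ref{lem:mult}, $\delta_\Gamma(A_i)=t\Phi(x_i)$ for all $i\in Y$, including those with $x_i=1$, and $\delta_\Gamma(A_J)\le t\Phi(x_J)$ for all $J$. The function $J\mapsto\delta_\Gamma(A_J)$ is $\operatorname{cut}_v$, where $v_{ij}$ is the number of edges between $A_i$ and $A_j$. Therefore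
\[
0=\sum_{J\in\mathcal S}\delta_\Gamma(A_J)-\lambda\sum_{i}\delta_\Gamma(A_i)\le t\sum_{J\in\mathcal S}\Phi(x_J)-\lambda t\sum_i\Phi(x_i)=t\,\Lambda_{\mathcal S}(\Phi\circ x)<0,
\]
a contradiction.
\end{proof}

\begin{example}[Four points]\label{ex:four}
Let $Y=\{1,2,3,4\}$ and let $\mathcal S$ consist of the splits $12|34$, $13|24$, $14|23$. The pair $\{1,2\}$ is separated by the last two, and likewise every pair by two, so $\lambda=1$ and $\Lambda_{\mathcal S}(u\circ x)=E_u(x_1,\dots,x_4)$. The identity \eqref{eq:Lzero} says that in a graph on four vertices the three $2{+}2$ cuts add up to the sum of the degrees. Proposition~\ref{prop:obs} gives back the F-inequalities and nothing more.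
\end{example}

To contradict the Conjecture we need a balanced family whose inequality $\Lambda_{\mathcal S}\ge0$ does \emph{not} follow from the F-inequalities. In Example~\ref{ex:four} there are $N-1$ splits of an $N$-set into halves, each pair being separated $N/2$ times; as the next section shows for $N=12$, such families come from Hadamard matrices of order $N$. The natural family on eight points gives nothing new.

\begin{remark}[Eight points]\label{rem:eight}
Let $Y=\mathbb F_2^3$ and let $\mathcal S$ be the seven splits into two parallel planes. A pair $\{y,y'\}$ is separated by the four linear forms that do not vanish on $y-y'$, so $\lambda=2$. Let $\beta$ be F-nef. The F-inequality for the four cosets of $\{0,d\}$, summed over the seven $d\ne0$, gives $3\sum_{\mathcal S}\beta\ge\sum_{|J|=2}\beta(J)$. Let $\bar\beta_i$ be the average of $\beta$ over $i$-sets. Averaging the F-inequalities of types $(1,1,1,5)$, $(1,1,2,4)$, $(1,1,3,3)$ and adding them with weights $2,2,1$ gives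
\[
2(3\bar\beta_2-3\bar\beta_1-\bar\beta_3)+2(2\bar\beta_3-\bar\beta_4-2\bar\beta_1)+(\bar\beta_2+2\bar\beta_4-2\bar\beta_1-2\bar\beta_3)=7\bar\beta_2-12\bar\beta_1\ge0 .
\]
Hence $3\sum_{\mathcal S}\beta\ge28\bar\beta_2\ge48\bar\beta_1=6\sum_i\beta(\{i\})$, that is, $\Lambda_{\mathcal S}(\beta)\ge0$.
\end{remark}

\section{An F-nef split function on twelve points}\label{sec:twelve}

\subsection{The design}
Let $Y=\mathbb Z_{11}\cup\{\infty\}$, let $Q=\{1,3,4,5,9\}$ be the set of nonzero squares modulo $11$, and let $C_i=(Q+i)\cup\{\infty\}$ for $i\in\mathbb Z_{11}$. The multiset of the $20$ differences of distinct elements of $Q$ is invariant under multiplication by $Q$ and by the nonsquare $-1$, so each nonzero residue occurs in it exactly twice. Hence $|(Q+i)\cap(Q+j)|=2$ and $|C_i\cap C_j|=3$ for $i\ne j$. The $22$ six-element sets $C_i$, $C_i^c$ are called \emph{blocks}, and $\mathcal S$ is the family of the $11$ splits $\{C_i,C_i^c\}$. Two blocks from different splits meet in exactly $3$ points.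

\begin{itemize}
\item[(P1)] \emph{Every pair is separated by exactly $6$ splits; so $\mathcal S$ is $3$-balanced.} The all-ones vector and the $\pm1$-vectors of the $C_i$ are pairwise orthogonal, because $|C_i|=6$ and $C_i,C_j$ agree on $3+3$ points. They form the rows of a matrix $\mathsf H$ with $\mathsf H\mathsf H^T=12I$, hence $\mathsf H^T\mathsf H=12I$. Orthogonality of two columns reads $1+(11-\sigma)-\sigma=0$, where $\sigma$ is the number of splits separating the two points.
\item[(P2)] \emph{Every $3$-set lies in exactly two blocks.} A split separates none of its three pairs if the $3$-set lies on one side, and two pairs otherwise. If $\tau$ splits are of the first kind, (P1) gives $3\cdot6=2(11-\tau)$, so $\tau=2$.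
\item[(P3)] \emph{A $4$-set lies in at most one block,} since distinct blocks meet in $0$ or $3$ points.
\end{itemize}
A $5$-set is \emph{good} if it lies in a block. A $6$-set is \emph{near} if it is not a block but contains a good $5$-set.
\begin{itemize}
\item[(P4)] \emph{The complement of a near set is near:} if $|V\cap C|=5$ for a block $C$, then $|V\cup C|=7$ and $|V^c\cap C^c|=5$.
\item[(P5)] \emph{A $6$-set $V$ that is not a block contains at most one good $5$-set.} Two of them share four points, so by (P3) they lie in one block, which contains their union $V$ and so equals $V$.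
\end{itemize}

\subsection{The function}
Write $\Lambda=\Lambda_{\mathcal S}$. We start from $s(J)=\min(|J|,12-|J|)$, which is F-nef by Lemma~\ref{lem:h} and has $\Lambda(s)=66-36=30$, and we spend the slack in its F-inequalities to lower the values on blocks. Let $\beta=11s-2w$ with $w\ge0$ vanishing on small sets. By Lemma~\ref{lem:h}, for parts of sizes $p_1\le p_2\le p_3\le p_4$ the inequality $E_\beta(P)\ge0$ reads
\begin{equation}\label{eq:target}
E_w(P)\le0\quad(p_4\ge6),\qquad E_w(P)\le11\min(p_1,\,6-p_4)\quad(p_4\le5).
\end{equation}
If $w$ has the value $\omega$ on blocks, $\Lambda(\beta)=330-22\omega$ is negative as soon as $\omega>15$; take $\omega=16$. This alone violates \eqref{eq:target}: in type $(1,3,3,5)$ with $P_2P_3$ a block, $E_w=16-w(P_4)$ must be at most $11$, and $P_4$ is good. So we give good sets the value $5$. Then for $p_4=6$, $P_4^c$ near and $P_2P_3$ its good subset, $E_w=5-w(P_4)$ must be at most $0$, so we give near sets the value $5$. These corrections suffice. Define the split function $w$ through a side of size at most $6$ by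
\[
w(J)=\begin{cases}16&J\text{ a block},\\5&J\text{ a good $5$-set or a near $6$-set},\\0&\text{otherwise};\end{cases}
\]
on $6$-sets this is consistent by (P4).

\begin{proposition}\label{prop:twelve}
The split function $\beta=11s-2w$ is integer-valued and F-nef, with $\beta=34$ on blocks, $\beta=11$ on singletons, and $\Lambda(\beta)=-22$.
\end{proposition}

\begin{proof}
On blocks $\beta=66-32=34$, so $\Lambda(\beta)=11\cdot34-3\cdot12\cdot11=-22$. We verify \eqref{eq:target}. Put $X=E_w(P)$; the three pair splits are represented by $P_1P_2$, $P_1P_3$ and either of $P_2P_3$, $P_1P_4$. Recall that $w\ge0$, that $w$ vanishes on sizes at most $4$, and that $w\le5$ off the blocks.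

\smallskip\noindent\emph{$p_4\ge7$, bound $0$.} The sets $P_1P_2,P_1P_3,P_2P_3$ have at most $4$ elements, so $X\le0$.

\smallskip\noindent\emph{$p_4=6$, bound $0$.} Let $U=P_4^c$. Then $X=\sum_{i\le3}w(U\setminus P_i)-w(U)$. A term $w(U\setminus P_i)$ is nonzero only if $|P_i|=1$ and $U\setminus P_i$ is good, and at most two of $P_1,P_2,P_3$ are singletons. If $U$ is a block, $X\le10-16$. Otherwise at most one term is nonzero by (P5); if one is, $U$ is near and $X=5-5$; if none is, $X\le0$.

\smallskip\noindent\emph{$p_4=5$, bound $11$.} The remaining parts have sizes $(2,2,3)$, $(1,3,3)$, $(1,2,4)$ or $(1,1,5)$.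
\begin{itemize}
\item $(2,2,3,5)$: the sets $P_1P_2,P_1P_3,P_2P_3$ have sizes $4,5,5$, so $X\le10$.
\item $(1,3,3,5)$: $X=w(P_2P_3)-w(P_4)$. If $P_2P_3$ is a block, so is $P_1P_4$, hence $P_4$ is good and $X=11$. Otherwise $X\le5$.
\item $(1,2,4,5)$: $X=w(P_1P_3)+w(P_2P_3)-w(P_4)$. If $P_2P_3$ is a block, then $P_4$ is good as before. The $5$-set $P_1P_3$ is not good: by (P3) the only block containing $P_3$ is $P_2P_3$, which misses $P_1$. So $X=0+16-5=11$. Otherwise $X\le10$.
\item $(1,1,5,5)$: $X=w(P_1P_3)+w(P_2P_3)-w(P_3)-w(P_4)$. The sets $P_1P_3$ and $P_2P_3$ share five points, so at most one is a block; exchanging $P_1$ and $P_2$, let it be $P_1P_3$. Then $P_2P_4$ is a block, $P_3$ and $P_4$ are good, $P_2P_3$ is near, and $X=16+5-10=11$. If neither is a block, $X\le10$.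
\end{itemize}

\noindent\emph{$p_4=4$.} The remaining parts have sizes $(1,3,4)$, $(2,2,4)$ or $(2,3,3)$, and all $w(P_i)$ vanish.
\begin{itemize}
\item $(1,3,4,4)$, bound $11$: the sets $P_1P_2,P_1P_3,P_1P_4$ have sizes $4,5,5$, so $X\le10$.
\item $(2,2,4,4)$, bound $22$: $X=w(P_1P_3)+w(P_1P_4)$. These $6$-sets meet in $2$ points, so they are not both blocks and $X\le21$.
\item $(2,3,3,4)$, bound $22$: $X=w(P_1P_2)+w(P_1P_3)+w(P_2P_3)$. If $C=P_2P_3$ is not a block, $X\le15$. Let $C$ be a block, and suppose that $P_1P_2\subset C'$ and $P_1P_3\subset C''$ with blocks $C',C''$. The block $C'$ meets both $C$ and $C^c$, so it belongs to another split, $C'\cap C=P_2$, and $P_3\subset C'^c$. By (P2) the blocks containing $P_3$ are $C$ and $C'^c$. Since $C''\supset P_1$ differs from $C$, we get $C''=C'^c$, which contradicts $P_1\subset C'\cap C''$. So at most one of the two $5$-sets is good and $X\le21$.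
\end{itemize}

\noindent\emph{$(3,3,3,3)$, bound $33$.} Here $X=w(P_1P_2)+w(P_1P_3)+w(P_1P_4)$. By (P2) at most two of these sets are blocks. With at most one block, $X\le16+5+5=26$. Suppose that two are, say $P_1P_2$ and $P_1P_3$. By (P2) these are the only blocks containing $P_1$, and they miss $P_4$; their complements $P_3P_4$ and $P_2P_4$ are the only blocks containing $P_4$, and they miss $P_1$. A $5$-subset of $P_1P_4$ contains $P_1$ or $P_4$ and meets both, so it is not good. Hence $w(P_1P_4)=0$ and $X=32$.
\end{proof}

\section{Extending a split function to a symmetric function}\label{sec:ext}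

The function $\beta$ depends on the set $J$, not only on its size, whereas Proposition~\ref{prop:obs} concerns symmetric functions $u$. The freedom lies in the sizes $x_i$: if the subset sums $x_J$ are distinct, then $u\circ x$ can be any split function. The difficulty is that $u$ must satisfy the F-inequality for \emph{all} quadruples with sum $n$, most of which do not come from partitions of $Y$. We are allowed to change $\beta$ by cut functions, since neither $E$ nor $\Lambda$ sees them.

\begin{theorem}\label{thm:ext}
Let $r\ge3$, let $\beta$ be an integer-valued F-nef split function on $Y=[r]\cup\{\infty\}$, and let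
\[
x_i=3^{i-1}\ (1\le i\le r),\qquad m=\sum_{i\le r}x_i=\tfrac{3^r-1}2,\qquad n\ge2m,\qquad x_\infty=n-m .
\]
There is an integer-valued symmetric function $u$ on $\{1,\dots,n-1\}$ such that
\textup{(1)} $u$ is F-nef; \textup{(2)} $(n-1)\mid u(1)$; \textup{(3)} $u\circ x-\beta$ is a cut function on $Y$.
\end{theorem}

Throughout this section $H=\lfloor n/2\rfloor\ge m$. A split function on $Y$ is determined by its values on the nonempty $J\subseteq[r]$, and we describe split functions by these values.

\subsection{Reduction to third differences}
For a function $g$ of positive integers put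
\[
T_g(a,b,c)=g(a+b+c)-g(a+b)-g(a+c)-g(b+c)+g(a)+g(b)+g(c).
\]
Expanding shows that $T_g=0$ for $g(y)=y$ and for $g(y)=y^2$. For a split function $\beta$ and disjoint nonempty $J_1,J_2,J_3\subseteq[r]$ define $T_\beta(J_1,J_2,J_3)$ in the same way, with unions in place of sums. If $\infty\in P_4$, then $\beta(P_1P_4)=\beta(P_2P_3)$ and $\beta(P_4)=\beta(P_1P_2P_3)$, so
\begin{equation}\label{eq:ET}
E_\beta(P)=-T_\beta(P_1,P_2,P_3).
\end{equation}
A large multiple of $h(y)=\min(y,n-y)$ takes care of all quadruples without a dominant part, and the rest are third differences on $\{1,\dots,H\}$.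

\begin{lemma}\label{lem:red}
Let $g$ be an integer-valued function on $\{1,\dots,H\}$ such that $T_g(a,b,c)\le0$ whenever $a+b+c\le H$, and such that $J\mapsto g(x_J)-\beta(J)$ $(\emptyset\ne J\subseteq[r])$ is a cut function. Then the conclusion of Theorem~\ref{thm:ext} holds.
\end{lemma}

\begin{proof}
Let $u(y)=g(h(y))+L\,h(y)$, where $L$ is an integer with $L\ge7\max|g|$ and $L\equiv-g(1)\pmod{n-1}$. Then $u(1)=g(1)+L$ gives (2). For (1) let $p_1\le\dots\le p_4$. If $p_4\ge n/2$, then $p_1+p_2+p_3\le H$, the values of $h$ at the seven arguments are the partial sums of $p_1,p_2,p_3$, and $E_h(p)=0$; so $E_u(p)=-T_g(p_1,p_2,p_3)\ge0$. If $p_4<n/2$, then $E_h(p)\ge1$ by Lemma~\ref{lem:h}, and the seven values of $g$ contribute at least $-7\max|g|$; so $E_u(p)\ge0$. For (3), $J\subseteq[r]$ gives $x_J\le m\le n/2$, so $u(x_J)=g(x_J)+Lx_J$; this is where $n\ge2m$ enters. The function $J\mapsto x_J$ is the cut function of the star with weights $v_{i\infty}=x_i$.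
\end{proof}

\subsection{A first approximation}
The \emph{$j$-th digit} of an integer is the coefficient of $3^{j-1}$ in its base-$3$ expansion. Call $y\in\{1,\dots,H\}$ \emph{special} if $y=x_J$ for some nonempty $J\subseteq[r]$, that is, if all digits of $y$ are $0$ or $1$ and vanish beyond position $r$; then $J=\operatorname{supp}(y)$ is the set of positions of the digit $1$. A nonspecial $y$ has a digit $2$ or a nonzero digit in a position greater than $r$. A triple $(a,b,c)$ is \emph{carry-free} if in each position the three digits add up to at most $2$; then the digits of every partial sum are the sums of the digits.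

The simplest attempt is to use $\beta$ on special numbers and a constant $-K$ elsewhere. Triples with one or two special members then test the sign of $\beta$ and its superadditivity, so we first arrange both by a cut function. Put
\[
\varphi(J)=\beta(J)-M_1|J|+M_2|J|^2\qquad(\emptyset\ne J\subseteq[r]).
\]
For disjoint nonempty $J_1,J_2$ the quadratic term contributes $2M_2|J_1||J_2|$ to $\varphi(J_1J_2)-\varphi(J_1)-\varphi(J_2)$. So we can choose the integer $M_2$, and after it the integer $M_1$, such that
\begin{equation}\label{eq:phi}
\varphi(J_1)+\varphi(J_2)\le\varphi(J_1J_2),\qquad\varphi\le0 .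
\end{equation}
The function $|J|$ is the cut function of the star at $\infty$, and $|J|(r+1-|J|)$ is that of the complete graph on $Y$; hence $|J|^2=(r+1)|J|-|J|(r+1-|J|)$ and $\varphi-\beta$ are cut functions. By \eqref{eq:cutzero}, \eqref{eq:ET} and the F-nefness of $\beta$, we have $T_\varphi=T_\beta\le0$. Fix an integer $K\ge\max|\varphi|$ and put, for $1\le y\le H$,
\[
g_0(y)=\varphi(\operatorname{supp}y)\ \ (y\text{ special}),\qquad g_0(y)=-K\ \ (y\text{ nonspecial}),
\]
so that $-K\le g_0\le0$. A triple with $a+b+c\le H$ is called \emph{bad} if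
\begin{itemize}
\item[(B1)] one of $a,b,c$ is special and the triple is not carry-free, or
\item[(B2)] the triple is carry-free and two of $a,b,c$ are special with intersecting supports.
\end{itemize}

\begin{lemma}\label{lem:g0}
If $a+b+c\le H$ and $(a,b,c)$ is not bad, then $T_{g_0}(a,b,c)\le0$.
\end{lemma}

\begin{proof}
If none of $a,b,c$ is special, the single terms give $-3K$, the pair terms at most $3K$, and $g_0(a+b+c)\le0$. Otherwise the triple is carry-free and its special members have pairwise disjoint supports. A partial sum of special members is then special, with the union as support. A partial sum with a nonspecial summand is nonspecial, because a digit $2$, or a nonzero digit beyond position $r$, persists when digits add without carry. Let $J_1,J_2,J_3$ denote the supports of $a,b,c$ where defined.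
If all three are special, $T_{g_0}=T_\varphi(J_1,J_2,J_3)\le0$; this is the only place where the F-nefness of $\beta$ is used. If exactly $a,b$ are special, then $c,a+c,b+c,a+b+c$ are not, their contributions $-K+K+K-K$ cancel, and $T_{g_0}=\varphi(J_1)+\varphi(J_2)-\varphi(J_1J_2)\le0$. If exactly $a$ is special, the other six numbers are not, their contributions $-K+3K-2K$ cancel, and $T_{g_0}=\varphi(J_1)\le0$.
\end{proof}

On bad triples $g_0$ can fail. For instance $T_{g_0}(1,1,1)=\varphi(\{2\})+3K+3\varphi(\{1\})$, which grows with $K$: the relation $1+1+1=3$ has no counterpart among subsets of $Y$. We need a correction that has $T\le0$ everywhere, has $T<0$ on bad triples, and restricts to a cut function on the special numbers.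

\subsection{Periodic quadratic functions}
A quadratic function has $T=0$ and restricts to a cut function. A function that is quadratic in the fractional part $\{\theta y\}$ behaves in the same way as long as fractional parts add without passing $1$, and it notices when they do. With $\theta$ close to $1/3^j$ or $2/3^j$, passing $1$ detects exactly the digit patterns in (B1) and (B2).

\begin{lemma}\label{lem:psi}
For $\theta\in\mathbb Q$ let $\psi_\theta(y)=-\{\theta y\}(1-\{\theta y\})$. Let $\alpha_1,\alpha_2,\alpha_3$ be the fractional parts of $\theta a,\theta b,\theta c$, and $\Sigma=\alpha_1+\alpha_2+\alpha_3$. Then $T_{\psi_\theta}(a,b,c)\le0$, with strict inequality if all $\alpha_i>0$ and $1<\Sigma<2$.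
\end{lemma}

\begin{proof}
Let $f(\xi)=\{\xi\}(1-\{\xi\})$ and $\xi^+=\max(\xi,0)$. On $[0,3)$ we have $f(\xi)=\xi-\xi^2+2(\xi-1)^++2(\xi-2)^+$, because $(\xi-1)(2-\xi)=\xi-\xi^2+2(\xi-1)$ and $(\xi-2)(3-\xi)=\xi-\xi^2+2(\xi-1)+2(\xi-2)$. Since $f$ has period $1$, we may evaluate it at the partial sums of the $\alpha_i$. The third difference of $\xi-\xi^2$ vanishes, the $\alpha_i$ are below $1$ and the pair sums below $2$, so $T_{\psi_\theta}(a,b,c)=-2R$ with
\[
R=(\Sigma-1)^++(\Sigma-2)^+-\sum_{i=1}^3(\Sigma-\alpha_i-1)^+ .
\]
If $\Sigma\le1$, all terms vanish. If $\Sigma\ge2$, each $\Sigma-\alpha_i$ exceeds $1$ and $R=(2\Sigma-3)-(2\Sigma-3)=0$. If $1<\Sigma<2$, put $z=\Sigma-1\in(0,1)$, so that $R=z-\sum_i(z-\alpha_i)^+$. If no $\alpha_i$ is below $z$, then $R=z$. If only $\alpha_3$ is, $R=\alpha_3$. If exactly $\alpha_2,\alpha_3$ are, $R=\alpha_2+\alpha_3-z=1-\alpha_1$. If all are, $R=\Sigma-2z=1-z$. So $R\ge0$, and $R>0$ when all $\alpha_i>0$.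
\end{proof}

Choose $\ell$ with $3^\ell>H$, let $\eta=\frac1{2H}$, and put
\[
\theta_{j,e}=\frac{e+\eta}{3^j},\qquad\Psi=\sum_{j=1}^{\ell}\ \sum_{e=1}^2\psi_{\theta_{j,e}} .
\]
For $\theta=\theta_{j,e}$, $q=3^j$ and $1\le y\le H$ we have $0<\eta y\le\frac12$, so
\begin{equation}\label{eq:frac}
\{\theta y\}=\frac{(ey\bmod q)+\eta y}{q}\in(0,1).
\end{equation}

\begin{example}\label{ex:bad}
The triple $(1,1,1)$ is of type (B1). For $\theta_{1,1}$ all $\alpha_i$ equal $(1+\eta)/3$, so $z=\eta$ and $T_\psi=-2\eta$. The triple $(1,1,3)$ is of type (B2). For $\theta_{1,2}$ we get $\alpha_1=\alpha_2=(2+\eta)/3$, $\alpha_3=\eta$, $z=(1+5\eta)/3$, so $R=\alpha_3$ and again $T_\psi=-2\eta$. With $\eta=0$ both values would be $0$: the perturbation pushes $\Sigma$ strictly above $1$ and makes all $\alpha_i$ positive. The terms with $e=2$ are needed because a carry-free triple has $\Sigma<1$ for every $\theta_{j,1}$.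
\end{example}

\begin{lemma}\label{lem:Psi}
\begin{enumerate}
\item[(a)] The function $J\mapsto\Psi(x_J)$, $\emptyset\neq J\subseteq[r]$, is a cut function.
\item[(b)] $T_\Psi(a,b,c)\le0$ for all triples, and $T_\Psi(a,b,c)<0$ for bad triples.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $\theta=\theta_{j,e}$, $q=3^j$, and let $\rho_i=\{\theta x_i\}$ for $i\le r$. We have $ex_i\bmod q=0$ for $i>j$, and $\sum_{i\le j}e\,3^{i-1}=e(q-1)/2\le q-1$. By \eqref{eq:frac}, $\sum_{i\le r}\rho_i\le(q-1+\eta m)/q<1$. Hence $\{\theta x_J\}=\sum_{i\in J}\rho_i$, and with $\rho_\infty=1-\sum_{i\le r}\rho_i$,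
\[
\psi_\theta(x_J)=-\Big(\sum_{i\in J}\rho_i\Big)\Big(\sum_{i\in Y\setminus J}\rho_i\Big)=\operatorname{cut}_v(J),\qquad v_{ii'}=-\rho_i\rho_{i'} .
\]

(b) The first claim is Lemma~\ref{lem:psi}. For the second it suffices to find $j\le\ell$ and $e\in\{1,2\}$ such that, with $q=3^j$, the integer $S=(ea\bmod q)+(eb\bmod q)+(ec\bmod q)$ lies in $[q,2q-1]$. Indeed, then \eqref{eq:frac} gives $\alpha_i>0$ and $\Sigma=(S+\eta(a+b+c))/q$ with $0<\eta(a+b+c)\le\frac12$, so $1<\Sigma<2$.

\emph{Type} (B1). Let $j$ be the least position in which the digit sum is at least $3$, and take $e=1$. Then $3^j\le a+b+c\le H$, so $j\le\ell$. The $j$-th digit sum is at most $1+2+2=5$ because one number is special, and the lower positions contribute at most $2\sum_{i<j}3^{i-1}=3^{j-1}-1$. So $q=3\cdot3^{j-1}\le S\le5\cdot3^{j-1}+3^{j-1}-1=2q-1$.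

\emph{Type} (B2). Let $a,b$ be special with $j\in\operatorname{supp}(a)\cap\operatorname{supp}(b)$, and take $e=2$. Then $3^{j-1}\le a\le H$, so $j\le\ell$. Let $a',b',c'$ be the residues modulo $q$. The digits of $a,b$ are at most $1$, so $2a',2b'\le q-1$. The $j$-th digit of $c$ is $0$, so $2c'<2\cdot3^{j-1}<q$. Hence $S=2(a'+b'+c')$. Now $a',b'\ge3^{j-1}$, and $a'+b'+c'\le q-1$ since all digit sums are at most $2$. So $q<4\cdot3^{j-1}\le S\le2q-2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
There are finitely many bad triples and $\Psi$ has rational values, so there is a positive integer $M$ such that $M\Psi$ is integer-valued on $\{1,\dots,H\}$ and $T_{g_0}+MT_\Psi\le0$ on every bad triple. Let $g=g_0+M\Psi$. On triples with $a+b+c\le H$ that are not bad, $T_g\le0$ by Lemmas~\ref{lem:g0} and~\ref{lem:Psi}(b). Moreover $g(x_J)-\beta(J)=(\varphi-\beta)(J)+M\Psi(x_J)$ is a cut function by Lemma~\ref{lem:Psi}(a). Apply Lemma~\ref{lem:red}.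
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $n\ge3^{11}-1$. Identify $\mathbb Z_{11}$ with $[11]$ and apply Theorem~\ref{thm:ext} with $r=11$ to the function $\beta$ of Proposition~\ref{prop:twelve}. By Lemma~\ref{lem:Du}, $D=D_u$ is integral, $S_n$-invariant and F-nef. Partition $[n]$ into sets $A_i$, $i\in Y$, with $|A_i|=x_i$, and let $W$ be the stratum of Section~\ref{sec:obs}. Among the twelve sizes only $x_1$ equals $1$, so $W$ has codimension $11$; it is nonempty in every characteristic. The family $\mathcal S$ is balanced by (P1), and by Theorem~\ref{thm:ext}(3) and \eqref{eq:Lzero},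
\[
\Lambda(u\circ x)=\Lambda(\beta)=-22<0 .
\]
By Proposition~\ref{prop:obs}, $W\subseteq Z_\Gamma$ for every $\Gamma$ admissible for $tD$. So $W$ lies in the base locus of $|tD|_G$ whenever this system is nonempty, and $tD$ is not $G$-base-point-free. The case $t=2$ disproves the Conjecture. \qed

\section{Restriction to boundary strata}\label{sec:geom}

We now work over an algebraically closed field and use the following results of Keel \cite{Keel}.
\begin{itemize}
\item[(K1)] $\operatorname{Pic}(\overline{\mathrm M}_{0,N})$ is generated by the boundary divisors.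
\item[(K2)] The relations among them are spanned by the $\rho_{ij|kl}-\rho_{ik|jl}$, where $\rho_{ij|kl}$ is the sum of the $B_J$ whose split separates $\{i,j\}$ from $\{k,l\}$.
\item[(K3)] $1$-cycles are generated by F-curves, and numerical and linear equivalence of divisors coincide.
\end{itemize}
By (K3), two integral divisors with the same degree on every F-curve are linearly equivalent. The next lemma says that $u\mapsto u\circ x$ is the combinatorial form of restriction along an attaching map.

\begin{lemma}\label{lem:iota}
Let $\iota$ be an attaching map for $[n]=\bigsqcup_{i\in Y}A_i$, with $x_i=|A_i|$, and let $F$ be an F-curve of type $P$ on $\overline{\mathrm M}_{0,Y}$. Then $\iota^*D_u\cdot F=E_{u\circ x}(P)$.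
\end{lemma}

\begin{proof}
The attached curves vary in the connected variety $\prod_{x_i\ge2}\overline{\mathrm M}_{0,x_i+1}$, so the degree $\iota^*D_u\cdot F$ does not depend on them. Attach curves all of whose components have three special points. Then $\iota$ maps $F$ isomorphically onto an F-curve of type $(A_{P_1},\dots,A_{P_4})$, and the claim follows from Lemma~\ref{lem:Du} and \eqref{eq:ux}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write the markings as $Y=[r]\cup\{\infty\}$ with $r=N-1\ge3$. By (K1), $\Delta\sim\sum\beta(J)B_J$ with integers $\beta(J)$; put $\beta(\{i\})=0$. By \eqref{eq:int}, $E_\beta(P)=\Delta\cdot F\ge0$ for $F$ of type $P$, so $\beta$ is F-nef. Since $n\ge3^r-1=2m$, Theorem~\ref{thm:ext} gives $u$, and $D=D_u$ is integral, invariant and F-nef. For an attaching map with $|A_i|=x_i$, Lemma~\ref{lem:iota} and \eqref{eq:cutzero} give $\iota^*D\cdot F=E_{u\circ x}(P)=E_\beta(P)=\Delta\cdot F$ for all F-curves $F$. Hence $\iota^*D\sim\Delta$.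
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
In both parts the invariant statement is a special case of the general one. Conversely, let $\Delta$ be an F-nef divisor on $\overline{\mathrm M}_{0,N}$; in (i), replace it by a positive multiple that is integral. Take $D$ and $\iota$ from Theorem~\ref{thm:B}. If $D$ is nef, so is $\iota^*D\sim\Delta$; if $2D$ is base-point-free, so is $\iota^*(2D)\sim2\Delta$. Finally, if $2\Delta$ is base-point-free, then $\Delta$ is nef.
\end{proof}

For Theorem~\ref{thm:D} we need to know that $\Lambda$ is well defined on divisor classes. Identify a $\mathbb Q$-combination $\sum\nu(J)B_J$ on $\overline{\mathrm M}_{0,Y}$ with the split function $\nu$, extended by $0$ to singletons.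

\begin{lemma}\label{lem:keel}
If $\sum\nu(J)B_J\equiv0$, then $\nu$ is a cut function.
\end{lemma}

\begin{proof}
After clearing denominators, (K3) and (K2) reduce the claim to $\nu=\rho_{ij|kl}-\rho_{ik|jl}$. Let $v_{ik}=v_{jl}=1$, $v_{ij}=v_{kl}=-1$, and $v=0$ otherwise. Then $\operatorname{cut}_v(J)$ depends only on how the split divides $\{i,j,k,l\}$: it is $2$ for $ij|kl$, $-2$ for $ik|jl$, $2-2=0$ for $il|jk$, $1-1=0$ if one point is separated from the other three, and $0$ if none is separated. So $\nu=\frac12\operatorname{cut}_v$.
\end{proof}

Let $Y$, $\mathcal S$, $\beta$ be as in Section~\ref{sec:twelve} and put $\beta'(J)=\beta(J)-|J|(12-|J|)$. This function vanishes on singletons and differs from $\beta$ by a cut function, so $\Delta=\sum\beta'(J)B_J$ is an integral F-nef divisor on $\overline{\mathrm M}_{0,12}$ with $\Lambda(\beta')=11(34-36)=-22$. No $t\Delta$ with $t\ge1$ is numerically equivalent to a combination $\sum\nu(J)B_J$ with $\nu\ge0$: by Lemma~\ref{lem:keel} and \eqref{eq:Lzero} this would give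
\begin{equation}\label{eq:noteff}
0\le\sum_{J\in\mathcal S}\nu(J)=\Lambda(\nu)=t\Lambda(\beta')=-22t .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $E=\sum n_IB_I\equiv tD$ with $n_I\ge0$, and suppose that $n_{A_i}=0$ for all $i$ with $x_i\ge2$. Let $\iota$ be an attaching map with \emph{smooth} curves attached. The nodes of a curve in the image of $\iota$ are the attaching nodes, with splits $A_i$, and the nodes of the curve in $\overline{\mathrm M}_{0,Y}$, with splits $A_J$, $2\le|J|\le10$. So if $n_I>0$, then $\iota^{-1}(B_I)$ is $B_J$ when $I$ or $I^c$ equals such an $A_J$, and is empty otherwise. In particular the image of $\iota$ is not contained in $B_I$, and $\iota^*B_I$ is a nonnegative multiple of a boundary divisor. Hence $\iota^*E\equiv\sum\nu(J)B_J$ with $\nu\ge0$. On the other hand, Lemma~\ref{lem:iota}, \eqref{eq:cutzero} and \eqref{eq:int} give $\iota^*D\cdot F=E_\beta(P)=E_{\beta'}(P)=\Delta\cdot F$ for all F-curves, so $\iota^*D\equiv\Delta$ by (K3). Thus $\sum\nu(J)B_J\equiv t\Delta$, which contradicts \eqref{eq:noteff}. Therefore $n_{A_i}>0$ for some $i$ with $x_i\ge2$,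 and the support of $E$ contains $B_{A_i}\supseteq W$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Keel}
Keel, Trans. AMS \textbf{330} (1992).

\bibitem{MS}
Han-Bom Moon, David Swinarski, \emph{On the $S_n$-invariant F-conjecture}, arXiv:1606.02232 (2016).

\bibitem{Pixton}
Pixton, Geom. Topol. \textbf{17} (2013).

\end{thebibliography}
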